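# Perturbing disjointly non-singular operators: a counterexample and a positive theorem

## 1. Disjoint sequences and the operator classes they define

Throughout, $E$ is a Banach lattice and $Y$ a Banach space. Scalars are real or complex (a complex Banach lattice is the complexification of a real one). Operators are bounded and linear, and $\mathcal L(E,Y)$ is the set of operators from $E$ to $Y$. For a sequence $(x_n)$ we write $[x_n]$ for its closed linear span. "Isomorphism" means isomorphism onto the range: $T$ is an isomorphism on a subspace $M$ if $\|Tx\|\ge c\|x\|$ on $M$ for some $c>0$. A sequence $(z_k)$ is **seminormalized** if $0<\inf\|z_k\|\le\sup\|z_k\|<\infty$. For $f\in E^*$ and a vector $z$, $f\otimes z$ is the operator $x\mapsto f(x)z$.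

**Disjointness.** Vectors $x,y\in E$ are disjoint if $|x|\wedge|y|=0$. Then $|x+y|=|x|+|y|$, because
$$|x|+|y|-2(|x|\wedge|y|)=\big||x|-|y|\big|\le|x+y|\le|x|+|y|.$$
Hence, if $(x_n)$ is a disjoint sequence of non-zero vectors,
$$\Big|\sum a_nx_n\Big|=\sum|a_n||x_n|. \tag{1}$$
So $|a_n|\le|b_n|$ for all $n$ implies $\|\sum a_nx_n\|\le\|\sum b_nx_n\|$. In other words, $(x_n)$ is a 1-unconditional basic sequence. Moreover
$$|a_k|\,\|x_k\|\le\Big\|\sum a_nx_n\Big\|\qquad\text{for each }k. \tag{2}$$
We use (2) constantly. Two elements $\sum a_nx_n$, $\sum b_nx_n$ of $[x_n]$ are disjoint if and only if their coefficient supports are disjoint. If $a_kb_k\ne0$, then $\min(|a_k|,|b_k|)\,|x_k|$ is a non-zero lower bound of both moduli. If the supports are disjoint, the partial sums are disjoint, and we pass to the limit by continuity of the lattice operations.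

*Example.* In $L_p[0,1]$, functions are disjoint when they vanish off disjoint sets, and a normalized disjoint sequence satisfies $\|\sum a_nx_n\|^p=\sum|a_n|^p$.

A **finite block** of $(x_n)$ is a finite linear combination of the $x_n$. When we speak of a sequence of finite blocks, the index sets are pairwise disjoint, so the blocks are again disjoint.

**Order continuity.** $E$ is *order continuous* if every net $x_\alpha\downarrow0$ in $E$ satisfies $\|x_\alpha\|\to0$.

*Example.* $L_p(\mu)$ with $1\le p<\infty$ and $c_0$ are order continuous. The lattice $\ell_\infty$ is not: $x_n=1_{\{n,n+1,\dots\}}\downarrow0$ while $\|x_n\|=1$.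

**Strict singularity.** An operator is *strictly singular* (SS) if it is not an isomorphism on any closed infinite-dimensional subspace.

*Example.* Compact operators are SS. So is every $T:\ell_1\to\ell_2$. If $T$ were an isomorphism on an infinite-dimensional closed $M\subset\ell_1$, then $M$ would be isomorphic to a Hilbert space and would contain a weakly null seminormalized sequence. By Schur's theorem weakly null sequences in $\ell_1$ converge in norm, so this is impossible.

**Disjointly strictly singular operators.** $T\in\mathrm{DSS}(E,Y)$ if $T$ is not an isomorphism on any $[x_n]$ generated by a disjoint sequence $(x_n)$ of non-zero vectors.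

*Example.* The inclusion $L_2[0,1]\to L_1[0,1]$ is DSS. If $(f_n)$ is disjoint and normalized in $L_2$ with supports $A_n$, then $\|f_n\|_1\le|A_n|^{1/2}\to0$, because $\sum|A_n|\le1$. The inclusion is not SS: by Khintchine's inequality it is an isomorphism on the span of the Rademacher functions $(r_n)$.

**Disjointly non-singular operators.** $T\in\mathrm{DNS}(E,Y)$ if $T|_{[x_n]}$ is not strictly singular for every disjoint sequence $(x_n)$ of non-zero vectors.

*Example.* Every isomorphism $E\to Y$ is DNS. More surprisingly, a DNS operator can have an infinite-dimensional kernel. On $L_2[0,1]$ let $Q$ be the orthogonal projection onto $[r_n]$ and $P=I-Q$. For $f\in L_2$, Khintchine's inequality in $L_4$ gives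
$$\|Qf\|_2=\sup\Big\{\Big|\int f\bar g\Big|:g\in[r_n],\ \|g\|_2\le1\Big\}\le C\|f\|_{4/3}.$$
If $(f_n)$ is disjoint and normalized with supports $A_n$, Hölder's inequality gives $\|f_n\|_{4/3}\le|A_n|^{1/4}\to0$. So along a subsequence $\sum\|Qf_{n_k}\|<\frac12$. By (2),
$$\Big\|P\sum a_kf_{n_k}\Big\|\ge\Big\|\sum a_kf_{n_k}\Big\|-\sum|a_k|\|Qf_{n_k}\|\ge\tfrac12\Big\|\sum a_kf_{n_k}\Big\|.$$
Thus $P$ is not SS on $[f_n]$, and $P\in\mathrm{DNS}(L_2,L_2)$ although $\ker P=[r_n]$.

**Semi-Fredholm operators.** $\Phi_+$ denotes the upper semi-Fredholm operators: closed range and finite-dimensional kernel. We recall the standard facts (Kato; Lindenstrauss–Tzafriri I, §2.c).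

* (F1) $T\in\Phi_+$ if and only if $T$ is an isomorphism on some closed finite-codimensional subspace. In particular a $\Phi_+$ operator on an infinite-dimensional space is not SS.
* (F2) Products of $\Phi_+$ operators, and restrictions of $\Phi_+$ operators to closed subspaces, are $\Phi_+$.
* (F3) If $T$ is $\Phi_+$ (respectively Fredholm) and $S$ is SS, then $T+S$ is $\Phi_+$ (respectively Fredholm).
* (F4) If $T\notin\Phi_+$, then $T|_M$ is compact for some closed infinite-dimensional $M$.
* (F5) The SS operators form an operator ideal containing the compact operators. In particular, a finite matrix of SS operators is SS.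

*Example.* The right shift on $\ell_2$ is $\Phi_+$. The operator $P$ above is DNS but not $\Phi_+$.

**Perturbation class.** $\mathrm{DSS}(E,Y)$ *is the perturbation class of* $\mathrm{DNS}(E,Y)$ if for $K\in\mathcal L(E,Y)$ we have: $K\in\mathrm{DSS}(E,Y)$ if and only if $T+K\in\mathrm{DNS}(E,Y)$ for each $T\in\mathrm{DNS}(E,Y)$.

*Example (why $\mathrm{DNS}(E,Y)\ne\emptyset$ has to be assumed).* Let $E=\ell_1\oplus\ell_2$ and $Y=\ell_2$. Every $T\in\mathcal L(E,Y)$ is SS on $\ell_1\oplus 0$, so $\mathrm{DNS}(E,Y)=\emptyset$. The coordinate projection $K:E\to\ell_2$ then satisfies "$T+K\in\mathrm{DNS}$ for each $T\in\mathrm{DNS}$" vacuously, yet $K\notin\mathrm{DSS}$.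

**Disjoint subprojectivity.** This notion enters only in the positive result below. $E$ is *disjointly subprojective* if for every disjoint sequence $(x_n)$ of non-zero vectors, $[x_n]$ contains a disjoint sequence $(z_k)$ of non-zero vectors with $[z_k]$ complemented in $E$.

*Example.* $L_p(\mu)$, $1\le p<\infty$. Let $(x_k)$ be normalized and disjoint, and take norm-one $f_k\in L_p(\mu)^*$ with $f_k(x_k)=1$ and supported on $\operatorname{supp}x_k$. Then
$$\Big\|\sum f_k(x)x_k\Big\|^p=\sum|f_k(x)|^p\le\sum\|x1_{\operatorname{supp}x_k}\|^p\le\|x\|^p,$$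
so $x\mapsto\sum f_k(x)x_k$ is a projection onto $[x_k]$. In $c_0(\Gamma)$ pick $\gamma_k$ with $|x_k(\gamma_k)|=1$ and put $f_k(x)=x(\gamma_k)/x_k(\gamma_k)$. Then $(f_k(x))_k\in c_0$ and $\|\sum f_k(x)x_k\|=\sup|f_k(x)|\le\|x\|$.

## 2. Is DSS the perturbation class of DNS?

González, Martínez-Abejón and Martinón proved: for $1\le p<\infty$ and any $Y$ with $\mathrm{DNS}(L_p,Y)\ne\emptyset$, $\mathrm{DSS}(L_p,Y)$ is the perturbation class of $\mathrm{DNS}(L_p,Y)$. In "A quantitative approach to disjointly non-singular operators" (arXiv:2108.01052, 2021), Manuel González and Antonio Martinón ask the following.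

> Let $E$ be an order continuous Banach lattice with $\mathrm{DNS}(E,Y)\ne\emptyset$. Is $\mathrm{DSS}(E,Y)$ the perturbation class of $\mathrm{DNS}(E,Y)$?

In plain words: an operator that is nowhere an isomorphism along disjoint sequences is a harmless perturbation of DNS operators. Is *every* harmless perturbation of that kind? The answer is no.

**Theorem A.** There are an order continuous Banach lattice $E$, with order given by a 1-unconditional basis, and a positive $K\in\mathcal L(E,E)$ with $K^2=0$, which is a lattice isometry on an infinite-dimensional band of $E$ (so $K\notin\mathrm{DSS}(E,E)$), such that $T+K\in\mathrm{DNS}(E,E)$ for every $T\in\mathrm{DNS}(E,E)\neq\emptyset$. Hence $\mathrm{DSS}(E,E)$ is not the perturbation class of $\mathrm{DNS}(E,E)$.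

**Theorem B.**

1. For every Banach lattice $E$ and every $Y$: if $K\in\mathrm{DSS}(E,Y)$ and $T\in\mathrm{DNS}(E,Y)$, then $T+K\in\mathrm{DNS}(E,Y)$.
2. Let $E$ be order continuous and disjointly subprojective. Then for every $Y$ with $\mathrm{DNS}(E,Y)\ne\emptyset$, $\mathrm{DSS}(E,Y)$ is the perturbation class of $\mathrm{DNS}(E,Y)$.

By the example closing Section 1, part 2 contains the $L_p$ result, and it also applies to $c_0(\Gamma)$.

## 3. Testing DNS and DSS on sequences; the implication that always holds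

The two definitions speak of restrictions to subspaces. The next lemma turns them into statements about sequences.

**Lemma 1.** Let $T\in\mathcal L(E,Y)$.

(a) $T\notin\mathrm{DNS}$ if and only if there is a disjoint sequence $(z_k)$ with $\inf\|z_k\|>0$ and $\sum\|Tz_k\|<\infty$. In that case, after normalizing $(z_k)$, $T|_{[z_k]}$ is compact.

(b) If $(x_n)$ is disjoint with non-zero terms and $T|_{[x_n]}$ is not SS, there are normalized finite blocks $z_k$ of $(x_n)$ such that $T$ is an isomorphism on $[z_k]$. Hence $T\in\mathrm{DSS}$ if and only if $T|_{[x_n]}$ is SS for every disjoint sequence $(x_n)$ of non-zero vectors.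

*Proof.* (a) Suppose $T|_{[x_n]}$ is SS. For each $m$, $T$ is not an isomorphism on $[x_n]_{n>m}$, so by density there are normalized finite combinations of the $x_n$, $n>m$, with arbitrarily small image. Inductively we get normalized finite blocks $z_k$, successive and hence disjoint, with $\|Tz_k\|<2^{-k}$.

Conversely, given $(z_k)$ as stated, dividing by $\|z_k\|\ge\inf_j\|z_j\|>0$ keeps $\sum\|Tz_k\|<\infty$. So let $\|z_k\|=1$. By (2),
$$\Big\|T\sum_ja_jz_j-T\sum_{j\le m}a_jz_j\Big\|\le\sum_{j>m}|a_j|\|Tz_j\|\le\Big(\sum_{j>m}\|Tz_j\|\Big)\Big\|\sum_j a_jz_j\Big\|.$$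
So $T|_{[z_k]}$ is a norm limit of finite-rank operators. It is compact, hence SS, and $T\notin\mathrm{DNS}$.

(b) Let $\|Tm\|\ge c\|m\|$ on an infinite-dimensional closed $M\subset[x_n]$. For each $N$, $M$ contains a unit vector whose first $N$ coefficients vanish (finitely many linear conditions). Truncating the expansions of such vectors far out and normalizing, we get, for prescribed $\varepsilon_k>0$, unit vectors $m_k\in M$ and successive normalized finite blocks $z_k$ with $\|m_k-z_k\|\le\varepsilon_k$. For finite sums, using (2) for $(z_k)$,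
$$\Big\|T\sum a_kz_k\Big\|\ge c\Big\|\sum a_km_k\Big\|-\|T\|\sum|a_k|\varepsilon_k\ge\Big(c-(c+\|T\|)\sum\varepsilon_k\Big)\Big\|\sum a_kz_k\Big\|.$$
If $\sum\varepsilon_k$ is small, the last factor is at least $c/2$, and $T$ is an isomorphism on $[z_k]$.

For the last sentence: if some $T|_{[x_n]}$ is not SS, the blocks $z_k$ show $T\notin\mathrm{DSS}$. If $T\notin\mathrm{DSS}$, then $T$ is an isomorphism on some infinite-dimensional $[x_n]$ and is not SS there. $\square$

**Proof of Theorem B(1).** Let $K\in\mathrm{DSS}$, $T\in\mathrm{DNS}$, and suppose $T+K\notin\mathrm{DNS}$. Lemma 1(a) gives a normalized disjoint $(z_k)$ with $(T+K)|_{[z_k]}$ compact. By Lemma 1(b), $K|_{[z_k]}$ is SS. So $T|_{[z_k]}=(T+K)|_{[z_k]}-K|_{[z_k]}$ is SS, contradicting $T\in\mathrm{DNS}$. $\square$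

So the question concerns the converse only: given $K\notin\mathrm{DSS}$, find $T\in\mathrm{DNS}$ with $T+K\notin\mathrm{DNS}$.

## 4. Setting $T=-K$ on a complemented subspace: Hilbert space and the flip

**The case $E=Y=\ell_2$.** Let $K\in\mathcal L(\ell_2)$ be an isomorphism on $[x_n]$, with $(x_n)$ disjoint and normalized, hence orthonormal. Put $M=[x_{2n}]$. Then $M^\perp$ is infinite-dimensional, and so is $K(M)^\perp$, because $K$ is injective on $[x_n]$ and $M$ has infinite codimension in $[x_n]$. Let $Q$ be the orthogonal projection onto $M$, let $U:M^\perp\to K(M)^\perp$ be unitary, and put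
$$T=-KQ+U(I-Q).$$
$T$ maps $M\oplus M^\perp$ isomorphically onto $K(M)\oplus K(M)^\perp=\ell_2$, so $T\in\mathrm{DNS}$. But $T+K=0$ on $M=[x_{2n}]$, so $T+K\notin\mathrm{DNS}$. With Theorem B(1), $\mathrm{DSS}(\ell_2,\ell_2)$ is the perturbation class of $\mathrm{DNS}(\ell_2,\ell_2)$.

**The general first attempt.** For general $E$ and $Y$ there is no unitary $U$. All we are given is some $T_0\in\mathrm{DNS}(E,Y)$. *If* $K$ is an isomorphism on $[z_k]$ with $(z_k)$ disjoint, and *if* $Q$ is a projection of $E$ onto $[z_k]$, the natural candidate is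
$$R=T_0(I-Q)-KQ. \tag{3}$$
Certainly $(R+K)z_k=0$, so $R+K\notin\mathrm{DNS}$. There are two points where this can break down.

*First breakdown: $R$ need not be DNS.* On $E=Y=\ell_2\oplus\ell_2$ (Hilbert norm, coordinatewise order) let
$$K(x,y)=(x,0),\qquad T_0(x,y)=(y,x),\qquad Q(x,y)=(x,0).$$
$T_0$ is an isometry onto, and $K$ is isometric on $\ell_2\oplus0=Q(E)$. But
$$R(x,y)=T_0(0,y)-K(x,0)=(y-x,0)$$
kills the diagonal. In particular it kills the disjoint vectors $g_n=(e_n,e_n)$, so $R\notin\mathrm{DNS}$. The failure carries information, however. With $v_n=Qg_n=(e_n,0)$ and $h_n=(I-Q)g_n=(0,e_n)$, the equation $Rg_n=0$ says $T_0h_n=Kv_n$. So if $A$ is the automorphism with $Av_n=-h_n$, $Ah_n=v_n$, that is $A(x,y)=(y,-x)$, then $T=T_0A$ satisfies $(T+K)v_n=-T_0h_n+Kv_n=0$. Indeed $T(x,y)=(-x,y)$ is an isometry, and $(T+K)(x,y)=(0,y)$. This repair is what Sections 8–10 carry out in general.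

*Second breakdown: there may be no $Q$ at all.* If no disjoint $(z_k)$ in $[x_n]$ spans a complemented subspace, (3) cannot be written down. Theorem B(2) assumes this difficulty away. Theorem A shows that without such an assumption the conclusion can fail.

## 5. Lattices with a 1-unconditional basis, and triangular matrices

For the counterexample we want a lattice in which DNS is a familiar class. A basis $(b_i)$ is 1-unconditional if $|a_i|\le|c_i|$ for all $i$ implies $\|\sum a_ib_i\|\le\|\sum c_ib_i\|$.

**Lemma 2.** Let $E$ have a 1-unconditional basis $(b_i)_{i\ge1}$ and the coordinatewise order. Then $E$ is an order continuous Banach lattice, and $\mathrm{DNS}(E,Y)=\Phi_+(E,Y)$ for every $Y$.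

*Proof.* By 1-unconditionality, $\sum|a_i|b_i$ converges whenever $\sum a_ib_i$ does, and the norm is monotone in the moduli of the coordinates. So $E$ is a Banach lattice with coordinatewise operations.

Let $x_\alpha\downarrow0$. Each coordinate decreases to $0$, because if the $i$-th one decreased to $c>0$, then $cb_i$ would be a lower bound. Given $\varepsilon>0$ and $\alpha_0$, choose $m$ such that the tail of $x_{\alpha_0}$ beyond $m$ has norm $<\varepsilon$. For $\alpha\ge\alpha_0$ we have $0\le x_\alpha\le x_{\alpha_0}$, so the tail of $x_\alpha$ has norm $<\varepsilon$, while its first $m$ coordinates tend to $0$. So $\|x_\alpha\|\to0$.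

If $T\in\Phi_+$, then $T$ is an isomorphism on a finite-codimensional closed subspace $M$ of $E$. For each disjoint $(x_n)$ with non-zero terms, $M\cap[x_n]$ is infinite-dimensional, so $T|_{[x_n]}$ is not SS. If $T\notin\Phi_+$, then by (F1) $T$ is not an isomorphism on any tail $[b_i]_{i>m}$. So there are normalized finitely supported $z_k$ with successive supports and $\|Tz_k\|<2^{-k}$, and $T\notin\mathrm{DNS}$ by Lemma 1(a). $\square$

So in such a lattice we look for $K$ that is an isomorphism on the span of a disjoint sequence and yet cannot destroy $\Phi_+$. Take $E=X\oplus N$ and place $K$ in the upper right corner of the $2\times2$ matrix, with entry an isometry $J:N\to X$. If the lower left entry $T_{21}:X\to N$ of *every* operator is SS, then modulo SS operators all operators are upper triangular. One then hopes that membership in $\Phi_+$ is decided by the diagonal, which $K$ does not touch.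

This hope, as stated, is false. On $\ell_2\oplus\ell_2$ let $T_{11}e_n=e_{2n}$, $T_{12}e_n=e_{2n-1}$, $T_{21}=T_{22}=0$. Then $T(x,y)=(T_{11}x+T_{12}y,0)$ is an isometry, hence $\Phi_+$, although $T_{22}=0$. With $J=-T_{12}$, which is an isometry, $T+K$ vanishes on $0\oplus\ell_2$. What goes wrong is that $T_{11}$ is $\Phi_+$ but not Fredholm, so its range leaves room for $T_{12}$. We therefore need a pair $N\subset X$ such that

* (i) every operator $X\to N$ is SS, and
* (ii) every $\Phi_+$ operator on $X$ is Fredholm.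

## 6. A space with few operators, and a subspace into which every operator is SS

Both properties come from one published theorem.

**Theorem GM.** There is an infinite-dimensional Banach space $X$ with an unconditional basis $(e_i)$ such that every $T\in\mathcal L(X)$ is $T=D+S$ with $D$ a bounded diagonal operator ($De_i=d_ie_i$) and $S$ strictly singular.

The space was constructed by W. T. Gowers, *A solution to Banach's hyperplane problem*, Bull. London Math. Soc. 26 (1994) 523–530. The description of operators is due to W. T. Gowers and B. Maurey, *Banach spaces with small spaces of operators*, Math. Ann. 307 (1997) 543–568. We use the theorem without proof.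

**Normalization.** The formula $\sup\{\|\sum b_ie_i\|:|b_i|\le|a_i|\}$ defines an equivalent norm on $X$. The triangle inequality holds because $|b_i|\le|a_i|+|a_i'|$ allows a splitting $b_i=\beta_i+\beta_i'$ with $|\beta_i|\le|a_i|$, $|\beta'_i|\le|a'_i|$. In this norm the basis is 1-unconditional. Then divide each $e_i$ by its norm. The conclusion of Theorem GM is unaffected, so we assume that $(e_i)$ is normalized and 1-unconditional.

**Scalars.** If $X$ is real and complex scalars are wanted, use the lattice complexification with norm $\|\sum|c_i|e_i\|$. A complex operator is $T_1+iT_2$ with real $T_j=D_j+S_j$, so it equals $(D_1+iD_2)+(S_1+iS_2)$. As a real operator on $X\oplus X$, $S_1+iS_2$ is $(x,y)\mapsto(S_1x-S_2y,\,S_2x+S_1y)$, which is SS by (F5). So $S_1+iS_2$ is SS.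

Let $P_B$ be the coordinate projection on $B\subset\mathbb N$. It is a contraction, and $\|x\|_\infty\le\|x\|$ where $\|\sum a_ie_i\|_\infty=\sup|a_i|$.

**Step 1 (construct $N$: blocks that are flat).** We want normalized blocks with tiny coordinates, and for this we must know that *$(e_i)$ is not equivalent to the $c_0$ basis*. Suppose it were. Then the shift $Le_i=e_{i+1}$ would be bounded, $L=D+S$, and for $x=\sum_{i\text{ even}}a_ie_i$
$$\|Sx\|=\|(L-D)x\|\ge\|P_{\rm odd}(L-D)x\|=\Big\|\sum a_ie_{i+1}\Big\|.$$
The right side is equivalent to $\sup|a_i|$ and so to $\|x\|$. So $S$ would be an isomorphism on $[e_i]_{i\text{ even}}$, a contradiction.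

Hence for all $m$ and $\varepsilon>0$ there is a unit vector $x\in\operatorname{span}\{e_i:i>m\}$ with $\|x\|_\infty<\varepsilon$. Otherwise $\varepsilon\|x\|\le\|x\|_\infty\le\|x\|$ on that span. Then $\|\sum a_ie_i\|\le(m+\varepsilon^{-1})\sup|a_i|$ for all finite sums, and $(e_i)$ would be equivalent to the $c_0$ basis. Replacing $x$ by $|x|$, we obtain successive finitely supported $w_n\ge0$, $n\ge1$, with
$$\|w_n\|=1,\qquad\|w_n\|_\infty\le2^{-n-2}. \tag{4}$$
Let $N=[w_n]\subset X$ and let $J:N\to X$ be the inclusion. Being disjoint, $(w_n)$ is a 1-unconditional basis of $N$. Since $w_n\ge0$, (1) gives $|\sum b_nw_n|=\sum|b_n|w_n$ in $X$. So $J$ is a lattice isometry for the coordinatewise orders of $N$ (with respect to $(w_n)$) and $X$ (with respect to $(e_i)$).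

**Step 2 (property (i): every $V\in\mathcal L(X,N)$ is SS).** Write $JV=D+S$ with $De_i=d_ie_i$.

If $d_i\to0$, then $D$ is a norm limit of finite-rank operators, because $\|P_{\{i>m\}}D\|\le\sup_{i>m}|d_i|$. So $D$ is compact and $JV$ is SS, and $V$ is SS because $J$ is an isometry.

Suppose $d_i\not\to0$. Since each $\operatorname{supp}w_n$ is finite, there are $\delta>0$ and an infinite $B\subset\mathbb N$ with $|d_i|\ge\delta$ on $B$ and with $B$ meeting each $\operatorname{supp}w_n$ in at most one point. Let $q:X\to X/N$ be the quotient map. Since $JV$ takes values in $N$, $qJV=0$, so $qD=-qS$ is SS. As $\delta\le|d_i|\le\|D\|$ on $B$, $D$ maps $[e_i]_{i\in B}$ isomorphically onto itself. Composing $qD$ with the inverse, we see that $q|_{[e_i]_{i\in B}}$ is SS.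

We contradict this by computing distances to $N$. Let $x\in[e_i]_{i\in B}$ and $y=\sum b_nw_n\in N$. The vector $P_Bw_n$ has at most one non-zero coordinate, so $\|P_Bw_n\|\le2^{-n-2}$ by (4), and $\|P_{B^c}w_n\|\ge1-2^{-n-2}\ge\frac34$. Since $P_{B^c}x=0$, for all $n$
$$\|x-y\|\ge\|P_{B^c}y\|\ge|b_n|\,\|P_{B^c}w_n\|\ge\tfrac34|b_n|.$$
Hence
$$\|P_By\|\le\sum_{n\ge1}|b_n|2^{-n-2}\le\tfrac14\sup_n|b_n|\le\tfrac13\|x-y\|,$$
and
$$\|x-y\|\ge\|P_B(x-y)\|\ge\|x\|-\|P_By\|\ge\|x\|-\tfrac13\|x-y\|.$$
So $\|x-y\|\ge\frac34\|x\|$ for all $y\in N$, that is, $\|qx\|\ge\frac34\|x\|$. Thus $q$ is an isomorphism on the infinite-dimensional space $[e_i]_{i\in B}$, a contradiction. $\square$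

In particular no infinite-dimensional subspace $Z$ of $N$ is complemented in $X$: a projection of $X$ onto $Z$, viewed as an operator $X\to N$, is the identity on $Z$ and so is not SS.

## 7. Proof of Theorem A

**Step 3 (define $E$ and $K$).** Let $E=X\oplus N$ with $\|(x,y)\|=\max(\|x\|,\|y\|)$. The vectors $(e_i,0)$, $(0,w_n)$ form a 1-unconditional basis. With the coordinatewise order, Lemma 2 says that $E$ is an order continuous Banach lattice and
$$\mathrm{DNS}(E,E)=\Phi_+(E,E)\ni I.$$
Put
$$K(x,y)=(Jy,0).$$
Then $K\ge0$ and $K^2=0$. On the band $0\oplus N=(X\oplus0)^d$ it is a lattice isometry. This band equals $[(0,w_n)]$, generated as a closed subspace by a disjoint sequence, so $K\notin\mathrm{DSS}(E,E)$.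

It remains to prove that $T\in\Phi_+(E,E)$ implies $T+K\in\Phi_+(E,E)$. Write
$$T=\begin{pmatrix}T_{11}&T_{12}\\T_{21}&T_{22}\end{pmatrix},\qquad T_{21}\in\mathcal L(X,N).$$
By Step 2, $T_{21}$ is SS.

**Step 4 (property (ii): $T_{11}$ is Fredholm).** The restriction of $T$ to $X\oplus0$, namely $x\mapsto(T_{11}x,T_{21}x)$, is $\Phi_+$ by (F2). Subtracting the SS operator $x\mapsto(0,T_{21}x)$ leaves $x\mapsto(T_{11}x,0)$, which is $\Phi_+$ by (F3). So $T_{11}\in\Phi_+(X)$.

Write $T_{11}=D+S$ by Theorem GM. Then $D\in\Phi_+(X)$ by (F3). We claim $\liminf|d_i|>0$. Otherwise $\sum_k|d_{i_k}|<\infty$ for some subsequence, and $D$ would be compact on $[e_{i_k}]$, which is impossible for a $\Phi_+$ operator by (F2) and (F1). Hence only finitely many $d_i$ vanish and the others are bounded away from $0$. So $\ker D=[e_i]_{d_i=0}$ is finite-dimensional and $D(X)=[e_i]_{d_i\ne0}$ is closed of finite codimension. Thus $D$ is Fredholm, and $T_{11}=D+S$ is Fredholm by (F3).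

**Step 5 ($T_{22}\in\Phi_+(N)$).** Since $T_{11}$ is Fredholm, there is no room left in $X$ for the second column, so the phenomenon of Section 5 cannot occur. In detail, suppose $T_{22}\notin\Phi_+(N)$. By (F4), $T_{22}|_{N'}$ is compact for some infinite-dimensional closed $N'\subset N$. The restriction of $T$ to $X\oplus N'$ is $\Phi_+$, and $(x,y)\mapsto(0,T_{21}x+T_{22}y)$ is SS on $X\oplus N'$. Subtracting it, we find that
$$\Theta:X\oplus N'\to X,\qquad\Theta(x,y)=T_{11}x+T_{12}y,$$
is $\Phi_+$. Let $X_0$ be a closed complement of $\ker T_{11}$ in $X$. Then $T_{11}$ is an isomorphism of $X_0$ onto the closed finite-codimensional subspace $R=T_{11}(X)$. The space $N''=\{y\in N':T_{12}y\in R\}$ has finite codimension in $N'$, so it is infinite-dimensional. But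
$$\big(-(T_{11}|_{X_0})^{-1}T_{12}y,\;y\big)\in\ker\Theta\qquad\text{for all }y\in N''.$$
So $\ker\Theta$ is infinite-dimensional, a contradiction.

**Step 6 (put the matrix together).** Let $G=T_{12}+J$. Up to the SS operator whose only entry is $T_{21}$, $T+K$ is
$$\begin{pmatrix}T_{11}&G\\0&T_{22}\end{pmatrix}=\begin{pmatrix}I&0\\0&T_{22}\end{pmatrix}\begin{pmatrix}I&G\\0&I\end{pmatrix}\begin{pmatrix}T_{11}&0\\0&I\end{pmatrix}.$$
The outer factors are $\Phi_+$ by Steps 4 and 5, and the middle one is invertible with inverse $\begin{pmatrix}I&-G\\0&I\end{pmatrix}$. So the product is $\Phi_+$ by (F2), and by (F3)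
$$T+K\in\Phi_+(E,E)=\mathrm{DNS}(E,E).\qquad\blacksquare$$

*Remark.* This $E$ is not disjointly subprojective, and one sees it directly. A projection of $E$ onto an infinite-dimensional subspace of $J(N)\oplus0=[(w_n,0)]$, restricted to $X\oplus0$, would give a projection of $X$ onto an infinite-dimensional subspace of $N$, and Section 6 excludes this. It is the second breakdown of Section 4.

## 8. Band projections: separating, diagonalizing, blocking

We turn to Theorem B(2). **From now on $E$ is order continuous.** We recall (Meyer-Nieberg, *Banach Lattices*, §2.4, for the facts about order continuity):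

* (L1) $E$ is Dedekind complete. So every band $C$ has a band projection $P_C$, with $|P_Cx|=P_C|x|\le|x|$, hence $\|P_C\|\le1$. Bands are norm closed, $P_{C^d}=I-P_C$, and if $C$ is generated by $w\ge0$, then $P_Cx=\sup_m(x\wedge mw)$ for $x\ge0$.
* (L2) Band projections commute, $P_{C\cap D}=P_CP_D$, and the band generated by $C\cup D$ has projection $P_C+P_D-P_CP_D$. If $C$ and $D$ are disjoint, $C\oplus D$ is a band with projection $P_C+P_D$.
* (L3) Order bounded increasing sequences converge in norm.

If $C_k$ are disjoint bands and $x\ge0$, the partial sums of $\sum P_{C_k}x$ increase and are bounded by $x$. So by (L3) $\sum P_{C_k}x$ converges in norm, and $\|P_{C_k}x\|\to0$, for every $x\in E$.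

We shall meet vectors such as $g_n-s_n$ with $(g_n)$ disjoint and $(s_n)$ disjoint, but with $g_n$ and $s_m$ possibly overlapping for $n\ne m$. The first lemma cures this.

**Lemma 3 (separation).** Let $(g_n)$, $(s_n)$ be disjoint sequences in $E$ and $\varepsilon_k>0$. There are $n_1<n_2<\cdots$ and disjoint bands $G_k$ with $\|g_{n_k}-P_{G_k}g_{n_k}\|\le\varepsilon_k$ and $\|s_{n_k}-P_{G_k}s_{n_k}\|\le\varepsilon_k$.

*Proof.* Let $F_n$ be the band generated by $|g_n|+|s_n|$. For $x\ge0$, the inequality $x\wedge m(|g_n|+|s_n|)\le x\wedge m|g_n|+x\wedge m|s_n|$ and (L1) show that $P_{F_n}x$ is at most the sum of the projections of $x$ on the bands generated by $g_n$ and by $s_n$. The bands generated by the $g_n$ are disjoint, and so are those generated by the $s_n$. So $\|P_{F_n}x\|\to0$ for every $x$. Choose $n_1<n_2<\cdots$ inductively with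
$$\|P_{F_{n_j}}x\|\le2^{-j}\min_{i\le j}\varepsilon_i\qquad\text{for }x\in\{|g_{n_i}|,|s_{n_i}|:i<j\}. \tag{5}$$
Let $H_k$ be the band generated by $\bigcup_{j>k}F_{n_j}$, and $G_k=F_{n_k}\cap H_k^d$. If $k<l$, then $G_l\subset F_{n_l}\subset H_k$ while $G_k\subset H_k^d$. So the $G_k$ are disjoint.

Fix $k$ and $x\ge0$, and let $H^{(J)}$ be the band generated by $F_{n_{k+1}},\dots,F_{n_J}$. The sequence $P_{H^{(J)}}x$ increases and is bounded by $x$, so it converges in norm to some $p$. Then $p\in H_k$, and $x-p$ is disjoint from every $F_{n_j}$, $j>k$, as a limit of the vectors $x-P_{H^{(J)}}x$, $J\ge j$, which are. So $x-p\in H_k^d$ and $p=P_{H_k}x$. By (L2), $P_{H^{(J)}}x\le\sum_{k<j\le J}P_{F_{n_j}}x$. Hence $\|P_{H_k}x\|\le\sum_{j>k}\|P_{F_{n_j}}x\|$. For $x=|g_{n_k}|$ or $|s_{n_k}|$, (5) bounds this by $\sum_{j>k}2^{-j}\varepsilon_k\le\varepsilon_k$.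

Finally $g_{n_k}\in F_{n_k}$ and $P_{G_k}=(I-P_{H_k})P_{F_{n_k}}$. So $g_{n_k}-P_{G_k}g_{n_k}=P_{H_k}g_{n_k}$ has norm $\|P_{H_k}|g_{n_k}|\|\le\varepsilon_k$, and likewise for $s_{n_k}$. $\square$

The second lemma replaces an arbitrary projection by one that respects a given family of bands.

**Lemma 4 (diagonal projection).** Let $C_k$ be disjoint bands, and let $z_k\in C_k$ be seminormalized with $[z_k]$ complemented in $E$. There are $f_k\in E^*$ with $f_k=f_kP_{C_k}$, $f_k(z_j)=\delta_{kj}$, such that $Qx=\sum f_k(x)z_k$ converges for all $x$ and $Q$ is a bounded projection onto $[z_k]$.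

*Proof.* Let $R=\sum r_k(\cdot)z_k$ be a bounded projection onto $[z_k]$, with $r_k\in E^*$, and put $f_k=r_kP_{C_k}$. Since $P_{C_k}z_j=\delta_{kj}z_j$, $f_k(z_j)=\delta_{kj}$. For a finite set $F$ and $\theta\in\{\pm1\}^F$ put
$$U_\theta=\sum_{k\in F}\theta_kP_{C_k}\ \text{ on }E,\qquad V_\theta\sum a_kz_k=\sum_{k\in F}\theta_ka_kz_k\ \text{ on }[z_k].$$
Both are contractions: $|U_\theta x|=\sum_{k\in F}P_{C_k}|x|\le|x|$, and $(z_k)$ is 1-unconditional. Now
$$V_\theta RU_\theta x=\sum_{k\in F}\sum_{j\in F}\theta_k\theta_j\,r_k(P_{C_j}x)\,z_k.$$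
Averaging over $\theta$ kills the terms with $j\ne k$ and leaves $\sum_{k\in F}f_k(x)z_k$. So $\|\sum_{k\in F}f_k(x)z_k\|\le\|R\|\|x\|$. Replacing $x$ by $\sum_{k\in F}P_{C_k}x$, which does not change $f_k(x)$ for $k\in F$, we get
$$\Big\|\sum_{k\in F}f_k(x)z_k\Big\|\le\|R\|\,\Big\|\sum_{k\in F}P_{C_k}x\Big\|.$$
Since $\sum P_{C_k}x$ converges, the series for $Qx$ is Cauchy, and $\|Q\|\le\|R\|$. As $Qz_j=z_j$ and $Q(E)\subset[z_k]$, $Q$ is a projection onto $[z_k]$. $\square$

By (2), $|f_k(x)|\,\|z_k\|\le\|Q\|\|x\|$, so the $f_k$ are uniformly bounded.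

The third lemma says that, on suitable blocks of a disjoint sequence, an operator $W$ built from pieces living in disjoint bands acts almost disjointly.

**Lemma 5 (blocking).** Let $W\in\mathcal L(E)$, $Wx=\sum_kW_kx$ (convergent for every $x$), where $W_kx\in C_k$ for disjoint bands $C_k$, and $W_kx=0$ whenever a certain finite set $\Phi_k\subset E^*$ vanishes at $x$. Let $R\in\mathcal L(E,Y)$ and let $(g_n)$ be a normalized disjoint sequence with $\sum\|Rg_n\|<\infty$. Then there are normalized finite blocks $g_n'$ of $(g_n)$, pairwise disjoint finite sets $J_n\subset\mathbb N$, vectors $s_n=\sum_{k\in J_n}W_kg_n'$ and disjoint bands $G_n$ with $\sum\|Rg_n'\|<\infty$ and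
$$\|Wg_n'-s_n\|,\quad\|g_n'-P_{G_n}g_n'\|,\quad\|s_n-P_{G_n}s_n\|\ \le\ 2^{-n}.$$

*Proof.* (Note that $W_k=P_{C_k}W$, so $W_k$ is linear.) Group the indices into disjoint finite sets $I_n$ with $|I_n|$ larger than $|\Phi_1|+\dots+|\Phi_n|$. By linear algebra there is a normalized combination $g_n'$ of $(g_k)_{k\in I_n}$ on which $\Phi_1\cup\dots\cup\Phi_n$ vanishes. By (2) its coefficients have modulus $\le1$, so $\sum_n\|Rg_n'\|\le\sum_k\|Rg_k\|<\infty$. Moreover $Wg_n'=\sum_{k>n}W_kg_n'$.

Now choose inductively $m_1<m_2<\cdots$ and $M_1,M_2,\dots$ with $m_{j+1}\ge M_j>m_j$ and $\|\sum_{k>M_j}W_kg'_{m_j}\|\le2^{-j}$. Put $J_j=\{m_j+1,\dots,M_j\}$ and $s_j=\sum_{k\in J_j}W_kg'_{m_j}$. The $J_j$ are disjoint and $\|Wg'_{m_j}-s_j\|\le2^{-j}$. Since $s_j\in\bigoplus_{k\in J_j}C_k$, the $s_j$ are disjoint. Apply Lemma 3 to $(g'_{m_j})_j$ and $(s_j)_j$ with $\varepsilon_k=2^{-k}$, and relabel the resulting subsequence. The bound $2^{-j}$ only improves under relabeling. $\square$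

## 9. Automorphisms that preserve DNS

In the flip example we replaced $T_0$ by $T_0A$. In general, composing a DNS operator with an automorphism may destroy DNS. In $L_2[0,1]$, let $P\in\mathrm{DNS}$ be the projection with kernel $[r_n]$ from Section 1, and let $(f_n)$ be the normalized indicators of $(2^{-n},2^{-n+1}]$. Both $[r_n]$ and $[f_n]$ have infinite-dimensional orthogonal complements, so there is a unitary $A$ with $A[f_n]=[r_n]$. Then $PA=0$ on $[f_n]$, and $PA\notin\mathrm{DNS}$. The automorphisms we use must respect disjointness approximately, and Lemma 5 supplies this.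

**Lemma 6.** Let $C_k$ be disjoint bands, and let $v_k,h_k\in C_k$ be seminormalized with $u:v_k\mapsto h_k$ extending to an isomorphism $[v_k]\to[h_k]$, both $[v_k]$ and $[h_k]$ complemented in $E$. After passing to a subsequence there is an automorphism $A$ of $E$ with $Av_k=-h_k$ for all $k$, such that $W=A-I$ satisfies the hypothesis of Lemma 5. Moreover, for every such $A$, $T_0\in\mathrm{DNS}(E,Y)$ implies $T_0A\in\mathrm{DNS}(E,Y)$.

*Proof.* **Step 1 (the building blocks converge).** Let $f_k$, $g_k$ be given by Lemma 4 for $(v_k)$ and $(h_k)$ with the bands $C_k$. For bounded scalars $(c_k)$, the series $\sum c_kf_k\otimes v_k$ and $\sum c_kg_k\otimes h_k$ converge pointwise to bounded operators, by Lemma 4 and 1-unconditionality. Applying $u$ to the first and $u^{-1}$ to the second, so do $\sum c_kf_k\otimes h_k$ and $\sum c_kg_k\otimes v_k$. Let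
$$\alpha_k=f_k(h_k),\qquad\beta_k=g_k(v_k).$$
These are bounded. Pass to a subsequence with $\alpha_k\to\alpha$, $\beta_k\to\beta$. For $j\ne k$ the functionals $f_k,g_k$ vanish at $v_j,h_j\in C_j$.

**Step 2 (case $\alpha\beta\ne1$: rotate).** Here $v_k$ and $h_k$ are uniformly independent, and we rotate the planes they span. Discarding finitely many $k$, assume $|1-\alpha_k\beta_k|\ge\delta>0$. Put
$$f_k'=\frac{f_k-\alpha_kg_k}{1-\alpha_k\beta_k},\qquad g_k'=\frac{g_k-\beta_kf_k}{1-\alpha_k\beta_k}.$$
Then $f_k'(v_k)=1=g_k'(h_k)$ and $f_k'(h_k)=0=g_k'(v_k)$. By Step 1,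
$$Q=\sum(f_k'\otimes v_k+g_k'\otimes h_k)$$
is a bounded operator. It fixes all $v_k,h_k$ and has range in their closed span, so it is a projection onto that span. Let
$$A=I-Q+\sum(-f_k'\otimes h_k+g_k'\otimes v_k).$$
Then $Av_k=-h_k$ and $Ah_k=v_k$. So $A$ maps the range of $Q$ into itself and $A^2=-I$ there. On $\ker Q$ we have $f_k'(x)=f_k'(Qx)=0$ and likewise $g_k'(x)=0$, so $A$ is the identity there. Hence $A$ is an automorphism.

**Step 3 (case $\alpha\beta=1$: exchange along a common complement).** Then $\alpha\ne0$. Discarding finitely many $k$, assume $|\alpha_k|\ge\delta>0$. The operators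
$$Q_1=\sum f_k\otimes v_k,\qquad Q_3=\sum\alpha_k^{-1}f_k\otimes h_k$$
are bounded projections onto $[v_k]$ and $[h_k]$ (note $\alpha_k^{-1}f_k(h_k)=1$), and both have kernel $Z=\bigcap\ker f_k$. So $E=[v_k]\oplus Z=[h_k]\oplus Z$. Let
$$A=I-Q_1-\sum f_k\otimes h_k.$$
$A$ is the identity on $Z$ and equals $-u$ from $[v_k]$ onto $[h_k]$. So $A$ is an automorphism with $Av_k=-h_k$.

**Step 4 (the hypothesis of Lemma 5 holds).** In both cases $W=A-I=\sum W_k$, where $W_k$ collects the terms with index $k$. We have $W_kx\in\operatorname{span}\{v_k,h_k\}\subset C_k$, and $W_kx=0$ if $f_k(x)=g_k(x)=0$. Take $\Phi_k=\{f_k,g_k\}$.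

**Step 5 ($T_0A$ is DNS).** Let $A$ be an automorphism such that $W=A-I$ satisfies the hypothesis of Lemma 5. Suppose $T_0A\notin\mathrm{DNS}$. By Lemma 1(a) there is a normalized disjoint $(x_n)$ with $\sum\|T_0Ax_n\|<\infty$. Lemma 5 with $R=T_0A$ gives $x_n',s_n,G_n$. The vectors $d_n=P_{G_n}(x_n'+s_n)$ are disjoint, and since $Ax_n'=x_n'+Wx_n'$,
$$\|Ax_n'-d_n\|\le\|Wx_n'-s_n\|+\|x_n'-P_{G_n}x_n'\|+\|s_n-P_{G_n}s_n\|\le3\cdot2^{-n}.$$
As $\|Ax_n'\|\ge\|A^{-1}\|^{-1}$, $\|d_n\|$ is bounded below for large $n$. Also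
$$\sum\|T_0d_n\|\le\sum\|T_0Ax_n'\|+3\|T_0\|\sum2^{-n}<\infty.$$
By Lemma 1(a), $T_0\notin\mathrm{DNS}$, a contradiction. $\square$

## 10. Proof of Theorem B(2)

Let $E$ be order continuous and disjointly subprojective, $T_0\in\mathrm{DNS}(E,Y)$, and $K\notin\mathrm{DSS}(E,Y)$. By Theorem B(1), it suffices to find $T\in\mathrm{DNS}(E,Y)$ with $T+K\notin\mathrm{DNS}(E,Y)$.

**Step 1 (the first attempt).** Let $(x_n)$ be disjoint with non-zero terms and $\|Kx\|\ge c\|x\|$ on $[x_n]$, $c>0$. By hypothesis there is a normalized disjoint $(z_k)$ in $[x_n]$ with $[z_k]$ complemented. Let $Q=\sum f_k\otimes z_k$ be given by Lemma 4, with $C_k$ the band generated by $z_k$. As in (3), let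
$$R=T_0(I-Q)-KQ.$$
Since $(R+K)z_k=0$, $R+K\notin\mathrm{DNS}$. If $R\in\mathrm{DNS}$, take $T=R$ and we are done. **From now on $R\notin\mathrm{DNS}$.**

**Step 2 (extract $v_n$ and $h_n$ from the failure of $R$).** As in the flip example, we want disjoint pairs $v_n\approx Qg_n$, $h_n\approx(I-Q)g_n$ with $T_0h_n\approx Kv_n$. By Lemma 1(a) and Lemma 5 (with $W=Q$, $W_k=f_k\otimes z_k$, $\Phi_k=\{f_k\}$) there are normalized disjoint $g_n$ with $\sum\|Rg_n\|<\infty$, vectors $s_n\in\operatorname{span}\{z_k:k\in J_n\}$ with disjoint $J_n$, and disjoint bands $G_n$ with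
$$\|Qg_n-s_n\|,\ \|g_n-P_{G_n}g_n\|,\ \|s_n-P_{G_n}s_n\|\le2^{-n}.$$
Put
$$v_n=P_{G_n}s_n,\qquad h_n=P_{G_n}(g_n-s_n),\qquad v_n,h_n\in G_n.$$
Both sequences are bounded, $\|Qg_n-v_n\|\le2\cdot2^{-n}$ and $\|(g_n-Qg_n)-h_n\|\le\|g_n-P_{G_n}g_n\|+\|Qg_n-P_{G_n}s_n\|\le3\cdot2^{-n}$. Since $Rg_n=T_0(g_n-Qg_n)-KQg_n$,
$$\|T_0h_n-Kv_n\|\le\varepsilon_n,\qquad\varepsilon_n=\|Rg_n\|+(3\|T_0\|+2\|K\|)2^{-n},\qquad\sum\varepsilon_n<\infty. \tag{6}$$

**Step 3 ($v_n$ stays away from $0$, $K$ is an isomorphism on $[v_n]$, and $(h_n)$ dominates $(v_n)$).** Suppose $\liminf\|v_n\|=0$. Then $\sum\|Qg_n\|<\infty$ along a subsequence, and $T_0g_n=Rg_n+(T_0+K)Qg_n$ is summable in norm along it. As $(g_n)$ is normalized and disjoint, this contradicts $T_0\in\mathrm{DNS}$ by Lemma 1(a). So, discarding finitely many terms, $\|v_n\|\ge\delta>0$ for all $n$, and (2) gives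
$$|a_n|\le\delta^{-1}\Big\|\sum a_jv_j\Big\|. \tag{7}$$
Each $s_n$ lies in $[x_j]$, where $K$ is bounded below by $c$, and $\|v_n-s_n\|\le2^{-n}$. Hence
$$\Big\|K\sum a_nv_n\Big\|\ge c\Big\|\sum a_nv_n\Big\|-(c+\|K\|)\sum|a_n|2^{-n}\ge\tfrac c2\Big\|\sum a_nv_n\Big\|$$
by (7), after discarding finitely many terms. By (6) and (7), discarding further finitely many terms so that $\delta^{-1}\sum\varepsilon_n\le c/4$,
$$\|T_0\|\,\Big\|\sum a_nh_n\Big\|\ge\Big\|K\sum a_nv_n\Big\|-\sum|a_n|\varepsilon_n\ge\tfrac c4\Big\|\sum a_nv_n\Big\|. \tag{8}$$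
In particular $\inf\|h_n\|>0$, and $(h_n)$ is disjoint and seminormalized.

**Step 4 (pass to blocks so that $(v_n)$ dominates $(h_n)$ too).** Lemma 6 needs equivalent sequences, and (8) is only half of that. The other half comes from $T_0\in\mathrm{DNS}$. The restriction $T_0|_{[h_n]}$ is not SS, so by Lemma 1(b) there are normalized finite blocks
$$h_k'=\sum_{n\in S_k}a_nh_n\quad(S_k\text{ disjoint}),\qquad\|T_0y\|\ge c'\|y\|\ \text{ on }[h_k'],\quad c'>0.$$
Let $v_k'=\sum_{n\in S_k}a_nv_n$. By (2), $|a_n|\le1/\inf\|h_j\|$, so by (6)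
$$\|T_0h_k'-Kv_k'\|\le\varepsilon_k':=\sum_{n\in S_k}|a_n|\varepsilon_n,\qquad\sum\varepsilon_k'<\infty. \tag{9}$$
Hence $\|Kv_k'\|\ge c'-\varepsilon_k'$, and after discarding finitely many terms $\|v_k'\|\ge\delta'>0$ for all $k$. By (2), $|b_k|\le\delta'^{-1}\|\sum b_jv_j'\|$, so
$$c'\Big\|\sum b_kh_k'\Big\|\le\Big\|T_0\sum b_kh_k'\Big\|\le\|K\|\Big\|\sum b_kv_k'\Big\|+\sum|b_k|\varepsilon_k'\le C\Big\|\sum b_kv_k'\Big\|$$
with $C=\|K\|+\delta'^{-1}\sum\varepsilon_k'$. Together with (8) applied to blocks, this shows that $(v_k')$ and $(h_k')$ are equivalent. Let $u:[v_k']\to[h_k']$ be the isomorphism with $uv_k'=h_k'$. Both $v_k'$ and $h_k'$ lie in the band $C_k'=\bigoplus_{n\in S_k}G_n$, and the $C_k'$ are disjoint.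

**Step 5 (make both spans complemented simultaneously).** By disjoint subprojectivity there is a disjoint sequence $(v_j'')\subset[v_k']$ of non-zero vectors and a bounded projection $R_1$ of $E$ onto $[v_j'']$. The vectors $uv_j''$ have disjoint coefficient supports with respect to $(h_k')$, so they are disjoint. Applying the hypothesis again, $[uv_j'']$ contains a normalized disjoint $(\eta_i)$ with a bounded projection $R_2$ of $E$ onto $[\eta_i]$. Put $\nu_i=u^{-1}\eta_i\in[v_j'']$. Since $u^{-1}$ preserves coefficients, the $\nu_i$ are disjoint, and they are seminormalized. The operator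
$$u^{-1}R_2uR_1:E\to[v_j'']\to[uv_j'']\to[\eta_i]\to[\nu_i]$$
fixes $\nu_i$, because $R_1\nu_i=\nu_i$ and $R_2u\nu_i=R_2\eta_i=\eta_i$. So it is a bounded projection onto $[\nu_i]$, and both $[\nu_i]$ and $[\eta_i]$ are complemented.

Write $\eta_i=\sum_{k\in\Sigma_i}b_kh_k'$ and $\nu_i=\sum_{k\in\Sigma_i}b_kv_k'$ with disjoint (possibly infinite) $\Sigma_i$. Both lie in the band generated by $\bigcup_{k\in\Sigma_i}C_k'$, and these bands are disjoint for different $i$. By (2), $|b_k|\le1$, since $\eta_i$ and $h_k'$ are normalized. So (9) gives $\|T_0\eta_i-K\nu_i\|\le\sum_{k\in\Sigma_i}\varepsilon_k'$, and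
$$\sum_i\|T_0\eta_i-K\nu_i\|\le\sum_k\varepsilon_k'<\infty. \tag{10}$$

**Step 6 (compose with the automorphism).** All hypotheses of Lemma 6 hold for $(\nu_i)$, $(\eta_i)$ and the bands of Step 5, the isomorphism being the restriction of $u$. So along a subsequence there is an automorphism $A$ of $E$ with $A\nu_i=-\eta_i$, and
$$T:=T_0A\in\mathrm{DNS}(E,Y).$$
On the other hand
$$(T+K)\nu_i=-(T_0\eta_i-K\nu_i),$$
which is summable in norm by (10), while $(\nu_i)$ is disjoint and seminormalized. By Lemma 1(a), $T+K\notin\mathrm{DNS}(E,Y)$. $\blacksquare$
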